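# Zero-entropy tiling systems with principal symbolic extensions

## A first guess: each tile carries its own instructions

Cut an infinite amenable group into finite tiles. Merge these into larger tiles, merge those again, and so on forever, in such a way that the tiles become more and more invariant under translation. A translation-invariant closed family of such hierarchies is a dynamical system. It has infinitely many levels, so it is usually not a subshift. The problem, whose source is Tomasz Downarowicz and Guohua Zhang, "The Symbolic Extension Theory in Topological Dynamics", arXiv:2009.13223 (2020), asks: does any countable amenable group admit a zero entropy tiling system which admits a principal symbolic extension? In plain words: can the hierarchy be chosen with zero entropy, and so that one array over a finite alphabet records all its levels at no cost in entropy?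

The first guess is yes, for the following reason. To know the hierarchy is to know, for each tile, how it merges into a tile of the next level. So write that instruction inside the tile. A large tile has much room, the instruction should need little of it, and the resulting array should have zero entropy.

The answer is indeed yes, for every countably infinite amenable group. On $\mathbb Z$ the reason just given is a complete proof. On a general group it breaks at one precise inequality. We fix the definitions, test the guess by hand, find the inequality, and then prove the theorem.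

## Tilings, tiling systems and symbolic extensions

Throughout, $G$ is a countably infinite discrete amenable group with unit $e$. A $G$-action $(X,G)$ is an action by homeomorphisms on a nonempty compact metric space; entropies are defined as usual along Følner sequences. The action is *free* if $gx=x$ implies $g=e$. For a finite set $V$, $G$ acts on $V^G$ by $(gx)(h)=x(hg)$. A *subshift* is a nonempty closed shift-invariant subset of $V^G$, with $V$ finite.

**Definition (tilings).** Let $\mathcal S=\{S_1,\dots,S_r\}$ be a finite collection of finite subsets of $G$ (the *shapes*), each containing $e$. A *tiling* $\mathcal T$ with shapes from $\mathcal S$ is a partition of $G$ into sets (*tiles*), each of the form $T=S_jc$ with $c\in G$ (the *center*), where this representation must be unique. It is identified with $x_{\mathcal T}\in\{0,\dots,r\}^G$, where $x_{\mathcal T}(c)=j$ if $c$ is the center of a tile of shape $S_j$, and $x_{\mathcal T}(g)=0$ if $g$ is not a center. A *dynamical tiling* is a subshift consisting of tilings with shapes from $\mathcal S$.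

For example, on $\mathbb Z$ with $\mathcal S=\{\{0,1\}\}$, the tiles are pairs $\{c,c+1\}$, there are two tilings, and $x_{\mathcal T}$ is $\dots0101\dots$ or its shift. In general, if $\mathcal T$ has center set $C$, then $gx_{\mathcal T}$ is the tiling with tiles $Tg^{-1}$ and center set $Cg^{-1}$, because $(gx)(h)\ne0$ iff $hg\in C$.

**Definition (tiling systems).** For each $k$ let $\mathcal S_k$ be a finite shape collection and $V_k=\{0,\dots,|\mathcal S_k|\}$. Assume that $(\mathcal S_k)_k$ is *Følner*: for every finite nonempty $K\subset G$ and $\varepsilon>0$, for all large $k$, every $S\in\mathcal S_k$ satisfies $|KS\triangle S|<\varepsilon|S|$. A sequence of tilings $(\mathcal T_k)_k$, $\mathcal T_k$ with shapes from $\mathcal S_k$, is *congruent* if every tile of $\mathcal T_{k+1}$ is a union of tiles of $\mathcal T_k$. A *tiling system* is the diagonal shift on a nonempty closed invariant set $\mathbf T\subset\prod_kV_k^G$, for such a Følner sequence, all of whose elements are congruent sequences of tilings.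

**Definition (symbolic extensions).** A *symbolic extension* of $(X,G)$ is a subshift $(Y,G)$ with a continuous surjective equivariant map $\pi:Y\to X$. It is *principal* if $h_\nu(Y,G)=h_{\pi\nu}(X,G)$ for every $G$-invariant Borel probability measure $\nu$ on $Y$.

If $h_{top}(Y)=0$, any symbolic extension $\pi:Y\to X$ is principal: both measure entropies lie between $0$ and the topological entropies of $Y$ and of its factor $X$, which are $0$. So we look for a tiling system that is a factor of a zero-entropy subshift.

## Dyadic intervals, squares and cosets

**Intervals.** Let $G=\mathbb Z$ (written additively), $\mathcal S_k=\{S_k\}$, $S_k=\{0,\dots,2^k-1\}$. For a $2$-adic integer $z$ let $\mathcal T_k(z)$ have the tiles $\{c,\dots,c+2^k-1\}$ with $c+z\equiv0\pmod{2^k}$. If $\emptyset\ne K\subset[-m,m]$, then $|(K+S_k)\triangle S_k|\le3m$, so the shapes are Følner. The sequence is congruent, and translation by $g$ turns $z$ into $z+g$. So the points $(x_{\mathcal T_k(z)})_k$ form a tiling system, the $2$-adic odometer. Its entropy is zero: for each $k$ the partition according to $z$ mod $2^k$ is permuted by $\mathbb Z$, so joining its translates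 never produces more than $2^k$ pieces, and every open cover is refined by one of these partitions. It is not a subshift: $z$ and $z+2^k$ agree at levels $\le k$ under every translation, so no neighborhood of the diagonal separates the orbits of all pairs of distinct points, whereas in a subshift the $e$-th coordinate does this.

Now write the instructions. A level-$k$ tile with first element $c$ is the left or the right half of its level-$(k+1)$ tile: one bit, namely $(c+z)/2^k$ mod $2$. For $k\ge1$ write it at the midpoint $c+2^{k-1}$. The positions used at level $k$ are the $n$ for which $n+z$ has $2$-adic valuation exactly $k-1$, so levels do not collide. The instruction of level $0$ goes on a separate track: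
$$y^0(n)=n+z \bmod 2,\qquad y^1(n)=m\bmod 2\quad\text{if } n+z=2^{k-1}(2m+1),$$
and $y^1(n)$ is arbitrary at the one possible $n$ with $n+z=0$. For $z=0$ and $n=1,\dots,8$ this gives $y^1=0,0,1,0,0,1,1,0$, the paperfolding sequence.

One decodes upward: $y^0$ gives $z$ mod $2$; the values of $y^1$ where $n+z$ is odd then give $z$ mod $4$; and so on. On an interval of $N$ sites, $y$ is determined by $z$ mod $2^k$ and by $y^1$ on the at most $N/2^{k-1}+1$ sites with $n+z\equiv0\pmod{2^{k-1}}$. So there are at most $2^k\cdot2^{N/2^{k-1}+1}$ patterns, and the entropy is at most $2^{-(k-1)}\log2$ for every $k$, hence $0$. The guess is correct here.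

**Squares.** On $\mathbb Z^2$ with squares of side $2^k$, an instruction is two bits (which quarter am I?). A level-$k$ square consists of four level-$(k-1)$ squares. If each of these hands up one unused site, four sites arrive. Keep one for later levels and write on the other three. Again there is room.

**Cosets.** Let $G=\bigoplus_{i\ge1}\mathbb Z/2$ and let $H_k$ be the subgroup of order $2^k$ living on the first $k$ coordinates. The cosets of the $H_k$ look like a perfect hierarchy, but they are not tilings in our sense: $H_kc=H_kc'$ for every $c'\in H_kc$, so the center is not unique. A shape $S$ must have trivial stabilizer: $Sg=S\Rightarrow g=e$. Sets of odd size have this property here, because a stabilizer acts freely on $S$ by right translation, so its order divides $|S|$, while finite subgroups have order a power of $2$. So tiles will have to be made asymmetric on purpose.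

## How many instructions fit into a tile

Let us do the bookkeeping in general. A $\mathcal T_k$-tile $T$ receives one unused site from each $\mathcal T_{k-1}$-tile in it, keeps one for the future, and has
$$(\text{number of }\mathcal T_{k-1}\text{-tiles in }T)-1$$
sites for its instruction. The number of possible instructions must not exceed $2$ to this power.

**The address code.** The sensible first attempt: take a congruent sequence, and let $T\in\mathcal T_k$ write the shape $S'$ of the $\mathcal T_{k+1}$-tile $S'c'$ containing it and the place of its own center in $S'c'$. The available count of addresses is $\sum_{S'\in\mathcal S_{k+1}}|S'|$, and here the attempt stops. The room is fixed by $\mathcal S_k$, while the number of addresses is fixed by $\mathcal S_{k+1}$. On $\mathbb Z$ with tiles of length $2$ inside tiles of length $32$ there are $16$ addresses but only $4$ binary words of length $2$. Enlarging the level-$k$ tiles does not help, because $\mathcal S_{k+1}$ is built from $\mathcal S_k$ and its size is not controlled in advance. Intervals escape: the single bit "I am the last one in my larger tile" replaces the address.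

**Pointers.** A cheaper instruction names a neighbor: $T=Sc$ points to the tile containing $auc$, where $u\in S$ and $a$ is in a fixed finite set $A$. That is at most $|A||S|$ instructions, whatever the next level is. Following pointers to a root, tiles group into connected pieces, whose sizes can be controlled. But nothing makes the pieces Følner. On $\mathbb Z^2$ with unit tiles a piece may be a strip $W=\{1,\dots,v\}\times\{0\}$, and for $K=\{0,\pm(1,0),\pm(0,1)\}$ the set $(K+W)\setminus W$ contains $\{1,\dots,v\}\times\{\pm1\}$, which is twice as large as $W$. Also, if every finite subset of $G$ generates a finite subgroup, no fixed $A$ allows arbitrarily large connected pieces.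

**Heads.** What works is a second mechanism on top of the pointers. Let $F$ be a very invariant finite set. A few tiles declare one of their sites *active*, with a label in $\{1,\dots,L\}$. A tile with center $c$ looks at the active sites in $F^{-1}c$ and joins the one with the smallest label. Two tiles with nearby centers see almost the same window, so they usually make the same choice; this is the Følner property. If sites are active with density $\kappa/|F|$, about $\kappa$ are seen, however large $F$ is. Labels only have to break ties among about $\kappa$ sites, so $L$ depends on the required Følner accuracy alone and not on the tiles. The tile itself only says "my site $u$ is active with label $\lambda$": at most $1+L|S|$ possibilities. The pointers then gather many heads into one cell, so that concentration of measure and the Lovász Local Lemma make every cell good. One random bit per tile destroys symmetries. In total a tile of size $n$ has at most $2(1+L)(1+|A|)n^2$ instructions, a polynomial known before the next level is built.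

**Theorem A.** Let $G$ be a countably infinite amenable group. Let $K_1\subset K_2\subset\cdots$ be finite symmetric sets containing $e$ with $\bigcup_kK_k=G$, and let $\varepsilon_k\in(0,1)$, $\varepsilon_k\to0$. There are finite shape collections $\mathcal S_k$ with $|KS\triangle S|<2\varepsilon_k|S|$ for all $S\in\mathcal S_k$ and all nonempty $K\subset K_k$, a tiling system $\mathbf T$ with these shapes, and a subshift $Y$ with $h_{top}(Y)=0$ that factors onto $\mathbf T$. Hence $h_{top}(\mathbf T)=0$ and $Y$ is a principal symbolic extension of $\mathbf T$. Moreover $G$ acts freely on $\mathbf T$.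

In particular, every countably infinite amenable group admits a zero-entropy tiling system with a principal symbolic extension.

## Quoted theorems, pattern counts and boundaries

We quote the following.

* (DHZ) Downarowicz–Huczek–Zhang, *Tilings of amenable groups*, J. reine angew. Math. 747 (2019): for every finite nonempty $K\subset G$ and $\varepsilon>0$ there is a tiling of $G$ with finitely many shapes $S$, all satisfying $|KS\triangle S|<\varepsilon|S|$, whose orbit closure (a dynamical tiling) has topological entropy zero.
* McDiarmid's inequality: if $f$ depends on $n$ independent variables and changing one of them changes $f$ by at most $b$, then $\mathbb P(f-\mathbb Ef\ge s)$ and $\mathbb P(f-\mathbb Ef\le-s)$ are at most $\exp(-2s^2/(nb^2))$.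
* The symmetric Lovász Local Lemma: if finitely many events each have probability at most $p$, each is independent of the family of all but at most $d$ of the others, and $\exp(1)\,p\,(d+1)\le1$, then with positive probability none occurs.
* $h_\nu\le h_{top}$ for invariant measures of actions of amenable groups, and entropy does not increase under factor maps.

**Local conditions.** Since $(gx)|_M$ records $x$ on $Mg$, we call a condition on points $x$ of a product of finitely many full shifts *local* if it reads "$(gx)|_M\in\mathcal A$ for all $g\in G$" with $M$ finite. Example: "no two adjacent $1$s" on $\mathbb Z$, with $M=\{0,1\}$. We may enlarge $M$, so we may assume $e\in M$; finitely many local conditions combine into one.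

**Pattern counts.** For a subshift $X$ and finite $E\subset G$ let $\#(X,E)$ be the number of patterns of $X$ on $E$. Along any Følner sequence ($|gE_n\triangle E_n|/|E_n|\to0$ for all $g$),
$$h_{top}(X)=\lim_n\frac1{|E_n|}\log\#(X,E_n).\tag{1}$$
If $R\ni e$ is finite, then $RE_n=E_n\cup\bigcup_{r\in R}(rE_n\setminus E_n)$, so $|RE_n|/|E_n|\to1$, and $(RE_n)$ is again Følner. Hence $\frac1{|E_n|}\log\#(X,RE_n)\to h_{top}(X)$ as well.

**Boundaries.** For finite $W\subset G$ put $\partial_KW=\{(a,w)\in K\times W:aw\notin W\}$. Let $\emptyset\ne K'\subset K$. Each element of $K'W\setminus W$ is $aw$ for some $(a,w)\in\partial_KW$, so $|K'W\setminus W|\le|\partial_KW|$. For $a\in K'$, $|W\setminus K'W|\le|W\setminus aW|=|aW\setminus W|\le|\partial_KW|$. Therefore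
$$|K'W\triangle W|\le2|\partial_KW|.\tag{2}$$

**Definition (proper collections).** A shape collection is *proper* if its members contain $e$, have trivial stabilizers, and no two of them are right translates of each other.

Then representations are unique: if $S_ic=S_jc'$, the shapes are right translates, so $i=j$, and $S_jcc'^{-1}=S_j$ gives $c=c'$. For example $\{\{e\}\}$ is proper; $\{\{e,a\}\}$ with $a^2=e\neq a$ is not, since $\{e,a\}a=\{e,a\}$.

## Canonical refilling: zero-entropy subsystems

The merging data will be found by a random construction, and the set of all valid data may have large entropy. The next lemma passes to valid data of zero entropy.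

**Lemma 1.** Let $Z\subset\Sigma^G$ be a subshift with $h_{top}(Z)=0$, $B$ a finite set, and $P=\{(z,b)\in Z\times B^G:(g(z,b))|_M\in\mathcal A\ \forall g\}$ with $M\ni e$ finite. If $P\ne\emptyset$, there is a nonempty closed invariant $P'\subset P$ with $h_{top}(P')=0$.

The idea: cut $G$ into very invariant tiles by a zero-entropy tiling and, inside each tile, replace $b$ by the lexicographically first legal filling. Only the thin boundaries keep free information. For "no two adjacent $1$s" on $\mathbb Z$, with interval tiles $\{0,\dots,m-1\}$, the sites $1,\dots,m-2$ get filled with $0$s.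

*Proof.* **Step 1 (setting up an induction).** We build systems $P_n$ that refine $P_{n-1}$ and have entropy at most $\frac1n\log|B|$. Put $P_0=P$, $Z^{(0)}=Z$, $M_0=M$, $\mathcal A_0=\mathcal A$. Suppose that $Z^{(n-1)}$ is a zero-entropy subshift and that
$$P_{n-1}=\{(\zeta,b)\in Z^{(n-1)}\times B^G:(g(\zeta,b))|_{M_{n-1}}\in\mathcal A_{n-1}\ \forall g\}\ne\emptyset,\qquad e\in M_{n-1}.$$
Let $N=M_{n-1}M_{n-1}^{-1}\ni e$. By DHZ choose a zero-entropy dynamical tiling $\Theta_n$ all of whose shapes satisfy $|NS\triangle S|<\frac1{n|N|}|S|$. For a tile $T$ let $T^\circ=\{g\in T:Ng\subset T\}$. For $a\in N$,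
$$|\{g\in T:ag\notin T\}|=|aT\setminus T|\le|NT\setminus T|<\frac{|T|}{n|N|},$$
and summing over $a\in N$ gives $|T\setminus T^\circ|\le|T|/n$. Call $M_{n-1}h$ a *window*. If $mh\in T^\circ$ for some $m\in M_{n-1}$, then $m'h=m'm^{-1}(mh)\in T$ for all $m'\in M_{n-1}$. So every window meeting $T^\circ$ lies in $T$.

**Step 2 (the refilled system).** We now define $P_n$. Fix a linear order on $B$ and an enumeration of $G$; a tile $T=Sc$ is ordered via $Tc^{-1}=S\subset G$. Given $(\zeta,b)\in P_{n-1}$ and a tile $T$, call $\beta\in B^{T^\circ}$ *admissible* if replacing $b|_{T^\circ}$ by $\beta$ leaves all windows meeting $T^\circ$ allowed. As these windows lie in $T$, the set of admissible patterns depends only on $\zeta|_T$ and $b|_{T\setminus T^\circ}$. Let $P_n$ be the set of $(\zeta,\theta,b)$ with $(\zeta,b)\in P_{n-1}$, $\theta\in\Theta_n$, such that for each tile $T$ of $\theta$, $b|_{T^\circ}$ is the lexicographically first admissible pattern.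

**Step 3 (the form is preserved).** This is needed to continue the induction. Let $\hat S$ be the union of the shapes of $\Theta_n$, $M_n=M_{n-1}\cup\hat S$ and $Z^{(n)}=Z^{(n-1)}\times\Theta_n$, which has zero entropy because pattern counts multiply. Membership of $(\zeta,\theta,b)\in Z^{(n)}\times B^G$ in $P_n$ means: for every $g$, $(g(\zeta,b))|_{M_{n-1}}\in\mathcal A_{n-1}$; and if $g$ is the center of a tile $Sg$ of $\theta$, then $(\zeta,b)|_{Sg}$ satisfies the lexicographic requirement. This is a local condition with set $M_n$.

**Step 4 ($P_n\ne\emptyset$).** Take $(\zeta,b)\in P_{n-1}$, $\theta\in\Theta_n$ and replace $b|_{T^\circ}$ by the first admissible pattern, simultaneously in all tiles. An admissible pattern exists, namely $b|_{T^\circ}$. A window meeting $T^\circ$ lies in $T$, so it sees only the change made in $T$ and stays allowed; a window meeting no $T^\circ$ is unchanged. The admissible sets do not change either, since $b|_{T\setminus T^\circ}$ is unchanged. So the result is in $P_n$.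

**Step 5 (entropy of $P_n$).** We count patterns on a finite $E$. Let $E^+=\hat S\hat S^{-1}E\supset E$. A tile $Sc$ meeting $E$ has $c\in\hat S^{-1}E\subset E^+$ and lies in $E^+$. Hence $b|_E$ is determined by $(\zeta,\theta)|_{E^+}$ and by $b$ on $\bigcup_{T\cap E\ne\emptyset}(T\setminus T^\circ)$, a set that is determined by $\theta|_{E^+}$ and has at most $|E^+|/n$ elements. So
$$\#(P_n,E)\le\#(Z^{(n)},E^+)\,|B|^{|E^+|/n},\qquad h_{top}(P_n)\le\tfrac1n\log|B|.$$

**Step 6 (passing to the limit).** The sets $\{(z,\theta_1,\theta_2,\dots,b):(z,\theta_1,\dots,\theta_n,b)\in P_n\}\subset Z\times\prod_m\Theta_m\times B^G$ are nonempty and compact, and they decrease in $n$. Let $P'$ be the projection of their intersection to $(z,b)$. It is a nonempty closed invariant subset of $P$, and $\#(P',E)\le\#(P_n,E)$ for all $n$, so $h_{top}(P')=0$. $\square$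

## Merge data: activity, pointers, heads and cells

If some finite subset of $G$ generates an infinite subgroup, fix a finite symmetric $A\subset G$ generating an infinite subgroup (**Case I**). Otherwise $G$ is locally finite; put $A=\emptyset$ (**Case II**).

Fix a proper finite shape collection $\mathcal S$, a finite symmetric $K\ni e$, $\varepsilon\in(0,1)$ and an integer $t^*\ge1$. Put $\hat S=\bigcup\mathcal S$ and $t'=\max_{S\in\mathcal S}|S|$. For a tiling $\mathcal T$ with shapes in $\mathcal S$ let $C$ be the set of centers, $\tau_c=S(c)c$ the tile with center $c$, and $c(g)$ the center of the tile containing $g$; thus $c(g)\in\hat S^{-1}g$.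

**Definition (data).** For $L\in\mathbb N$ a *datum* at $c\in C$ is $\omega$-information together with a pointer, $\delta(c)=(\alpha(c),s(c),p(c))\in\mathfrak D(S(c))$, where
$$\mathfrak D(S)=\big(\{0\}\cup S\times\{1,\dots,L\}\big)\times\{0,1\}\times\big(\{0\}\cup A\times S\big),\qquad|\mathfrak D(S)|\le2(1+L)(1+|A|)|S|^2.\tag{3}$$
If $\alpha(c)=(u,\lambda)$, the site $uc\in\tau_c$ is *active with label $\lambda$*; so each tile has at most one active site. If $p(c)=(a,u)$, then $c$ *points to* $c(auc)$; if $p(c)=0$, then $c$ is a *root*. (The $\omega$-information is the pair $\omega_c=(\alpha(c),s(c))$.)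

**Rule I and cells.** In Case I, for a fixed $\ell$, following pointers from any $c\in C$ reaches a root in at most $\ell$ steps; *cells* are the classes of centers with the same root. In Case II, $p\equiv0$, and for a fixed finite subgroup $H\supset\hat S$ the cells are the nonempty sets $C\cap Hx$.

Let $R=(\hat S^{-1}A\hat S\cup\{e\})^{2\ell}$ in Case I and $R=H$ in Case II. If $c$ points to $d=c(auc)$, then $d\in\hat S^{-1}A\hat S\,c$, and $\hat S^{-1}A\hat S$ is symmetric. Going from $c$ down to its root and up to another member takes at most $2\ell$ steps. So in both cases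
$$V\subset Rc\quad\text{for every cell }V\text{ and every }c\in V.\tag{4}$$

**Definition (heads).** Fix a finite nonempty $F\subset G$. Let $\mathrm{Act}(c)$ be the set of active sites in $F^{-1}c$; note $x\in F^{-1}c\iff c\in Fx$. If $\mathrm{Act}(c)\ne\emptyset$ and the smallest label in it is attained at exactly one site $x$, call $x$ the *head site* of $c$ and put $\phi(c)=c(x)$. Otherwise $c$ is an *orphan* and $\phi(c)=c$. For a cell $V$ and $i\in\{0,1\}$ put
$$W_V^i=\bigcup\{\tau_c:\phi(c)\in V,\ s(\phi(c))=i\}.$$

Example: $G=\mathbb Z$, tiles are singletons, $F=\{0,\dots,4\}$, so $c$ looks at $\{c-4,\dots,c\}$. Let only $0$ (label $2$) and $3$ (label $1$) be active. Then $0,1,2$ have head site $0$; the centers $3,\dots,7$ have head site $3$ (the centers $3,4$ see both sites and prefer label $1$); $8$ is an orphan.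

The sets $W_V^i$ are pairwise disjoint unions of $\mathcal T$-tiles and cover $G$. If $\phi(c)\in V$ and $c$ is not an orphan, its head site $x$ lies in $\hat S\phi(c)$ and $c\in Fx$. So in all cases $\phi(c)\in V$ implies $c\in(F\hat S\cup\{e\})V$, and
$$W_V^i\subset Q_0V,\qquad Q_0=\hat S(F\hat S\cup\{e\}).\tag{5}$$

**Rule II.** For all cells $V$ and $i\in\{0,1\}$:

* (a) $|W_V^i|\ge t^*$;
* (b) $|\partial_KW_V^i|<\varepsilon|W_V^i|$;
* (c) $W_V^i$ has trivial stabilizer;
* (d) if $W=W_V^i$ and $W'=W_{V'}^j$ with $(V',j)\ne(V,i)$ and $W'\cap KW\ne\emptyset$, then $W,W'$ are not right translates of each other.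

**The rules are local.** We need this to apply Lemma 1 later. All definitions commute with right translations, and Rule I is a local condition on $(x_{\mathcal T},\delta)$. Assume Rule I. For $g\in C$ the cell $V\ni g$ lies in $Rg$ by (4), and it is found by following at most $\ell$ pointers from each center in $Rg$ (Case I), or it is $C\cap Hg$ (Case II). The sets $W_V^i$ are determined by $\phi(c)$ and $s(\phi(c))$ for $c\in C\cap(F\hat S\cup\{e\})V$, and $\phi(c)$ depends only on $\alpha$ at centers in $(\hat S^{-1}F^{-1}\cup\{e\})c$. If $W^j_{V'}\cap KW^i_V\ne\emptyset$, then $Q_0V'\cap KQ_0V\neq\emptyset$ by (5), so $V'$ meets $Q_0^{-1}KQ_0V$. Thus one finite window $M'g$ determines $V$, the sets $W_V^i$, all cells $V'$ meeting $Q_0^{-1}KQ_0V$ and their sets $W_{V'}^j$. So Rule II, tested at each $g\in C$ for the cell $V\ni g$, is a local condition.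

**The new tiling.** Assume Rules I and II. By (4) and (5), $W_V^i\subset Q_0Rc$ for $c\in V$. So only finitely many sets $W_V^i$ occur up to right translation, over all $\mathcal T$ and all data satisfying the rules. They are nonempty by (a). Choose one representative containing $e$ in each class; by (c) these form a proper finite collection $\mathcal S'$. Then $\mathcal T'=\{W_V^i\}$ is a tiling with shapes in $\mathcal S'$, and each of its tiles is a union of $\mathcal T$-tiles. We have $x_{\mathcal T'}(g)=j\ne0$ iff the tile containing $g$, namely $W_V^i$ with $\phi(c(g))\in V$ and $i=s(\phi(c(g)))$, equals $S_j'g$. So $x_{\mathcal T'}$ is a function of $(x_{\mathcal T},\delta)$ given by a block code.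

**Proposition 2.** There is $L=L(|K|,\varepsilon)$, depending only on $|K|$ and $\varepsilon$, and there are $F$ and $\ell$ (resp. $H$), depending only on $\mathcal S,K,\varepsilon,t^*$ and $A$, such that every tiling $\mathcal T$ with shapes in $\mathcal S$ admits data satisfying Rules I and II.

The next four sections prove this.

## Cells of comparable size

Cells serve to gather many heads, so that random fluctuations become small. They must be large, but also of bounded size, so that few of them interact.

**Lemma 3.** There is $D_1$, depending only on $\mathcal S$ and $A$, such that for arbitrarily large real $v\ge1$ there is $\ell$ (resp. $H$), depending only on $v,\mathcal S,A$, such that for every $\mathcal T$ there is a choice of $p$ satisfying Rule I for which all cells satisfy $v\le|V|\le D_1v$.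

*Proof.* **Case II.** Take a finite subgroup $H\supset\hat S$ of large order and $v=|H|/t'$. If $c\in C\cap Hx$, then $\tau_c\subset Hx$. Conversely, if $y\in Hx$, then $c(y)\in\hat S^{-1}y\subset Hx$. So $Hx$ is a union of tiles, exactly those with centers in $C\cap Hx$, and $v\le|C\cap Hx|\le|H|=t'v$. Put $D_1=t'$.

**Case I, Step 1 (a graph on centers).** We translate "can point to" into adjacency. Let $v$ be an integer. Join $c\ne d$ in $C$ if $a\tau_c\cap\tau_d\ne\emptyset$ for some $a\in A$; this is symmetric since $A$ is. The neighbors of $c$ are exactly the centers $c(auc)\ne c$ with $a\in A$, $u\in S(c)$. So every edge, in either direction, can be realized by a pointer, and degrees are at most $D:=|A|t'\ge1$. Every component is infinite: for $y\in\tau_c$, walking from $y$ by left multiplication with elements of $A$ stays in the component's tiles. So the infinite set $\langle A\rangle y$ is covered by tiles of the component, and tiles are finite.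

**Case I, Step 2 (a first partition into finite connected classes with at least $v$ members).** Let $\mathcal N\subset C$ be a maximal set with pairwise graph distances $>2v$, and enumerate it. Assign each $c$ to the least-indexed among its nearest points of $\mathcal N$; by maximality there is one at distance $\le2v$.

Classes are connected: let $c$ be assigned to $n$ and let $c'$ lie on a geodesic from $c$ to $n$. If some $n'\in\mathcal N$ were nearer to $c'$ than $n$, or equally near with smaller index, then $d(c,n')\le d(c,c')+d(c',n')\le d(c,c')+d(c',n)=d(c,n)$, with strict inequality in the first case. This contradicts the assignment of $c$. So $c'$ is assigned to $n$ too. Classes are finite, by bounded radius and degree. The class of $n$ contains the $v$-ball about $n$, since points of that ball have distance $>v$ to the other net points. That ball has at least $v+1$ vertices: the component is connected, infinite and locally finite, so it has vertices at each distance $0,1,\dots,v$ from $n$.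

**Case I, Step 3 (cutting classes into pieces).** We bound sizes from above. Let $X$ be a class with a rooted spanning tree. While the remaining tree has at least $v$ vertices, remove the full subtree at a deepest vertex whose subtree (in the remaining tree) has at least $v$ vertices. The subtrees at its at most $D$ children have at most $v-1$ vertices, so the removed set has between $v$ and $1+D(v-1)\le Dv$ vertices. Since $|X|\ge v$, at least one subtree is removed. If a nonempty remainder with fewer than $v$ vertices is left in the end, it is a tree containing the parent of the root of the last removed subtree; join it to that subtree. All pieces are connected, with between $v$ and $(D+1)v$ vertices. Put $D_1=D+1$, $\ell=D_1v$. In each piece choose a root and a spanning tree, and let $p$ point to parents. Each center reaches its root in at most $\ell$ steps, and the pieces are the cells. $\square$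

## Random heads: sizes and boundaries in the mean

**Parameters.** The order of the choices is the point of the construction. First, from $|K|$ and $\varepsilon$ only: $\rho=\varepsilon/(16|K|)\le\frac1{16}$, a real $\kappa\ge1$ with $\exp(-\kappa)\le\rho/2$, and an integer $L\ge\kappa^2/\rho$. Then, from $\mathcal S$: a finite symmetric $B\ni e$ containing $\hat S\cup\hat S^{-1}K\hat S$, and $\eta>0$ with
$$|\hat S|\eta\le\rho,\qquad2\kappa^2\eta+|B|t'\kappa\eta\le\rho.\tag{6}$$
By amenability choose a finite $F$ with $|bF\setminus F|\le\eta|F|$ for $b\in B$ and $|F|\ge\kappa t'/\rho$; disjoint unions of right translates of $F$ keep the first property, so $|F|$ can be made large. Put $q=\kappa/|F|$; then $qt'\le\rho$. The number $v$ is chosen last.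

**Random data.** Given $\mathcal T$ and cells with $v\le|V|\le D_1v$, let $\omega_c=(\alpha(c),s(c))$, $c\in C$, be independent. The value $\alpha(c)$ is each $(u,\lambda)$ with probability $q/L$, and $0$ with probability $1-q|\tau_c|$; the bit $s(c)$ is uniform and independent of $\alpha(c)$. Each site is active with probability $q$. Sites in different tiles are independent; two sites of one tile are never both active. The pointers and cells are not random. Write $U_V=\bigcup_{c\in V}\tau_c$, so $|V|\le|U_V|\le t'|V|$. Note $|F^{-1}c|=|F|$.

**Step 1 (orphans are rare).** We show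
$$\mathbb P(c\text{ is an orphan})\le\rho.\tag{7}$$
In one tile $\tau$ the sites exclude each other, so $\mathbb P(\mathrm{Act}(c)=\emptyset)=\prod_\tau(1-q|\tau\cap F^{-1}c|)\le\exp(-q|F|)=\exp(-\kappa)\le\rho/2$. The other way to be an orphan requires two active sites in $F^{-1}c$ with equal labels. A pair of sites does this with probability at most $q^2/L$, so all pairs together with probability at most $\frac{|F|^2}2\cdot\frac{q^2}L=\frac{\kappa^2}{2L}\le\frac\rho2$. This is the only place where $L$ has to be large.

**Step 2 (the head site is nearly uniform).** For $x\in F^{-1}c$ we show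
$$\mathbb P(x\text{ is the head site of }c)\ge\frac{1-2\rho}{|F|}.\tag{8}$$
Let $\pi_\lambda=\prod_\tau\big(1-q|\tau\cap F^{-1}c|\frac\lambda L\big)$. The event "$x$ is the head site and has label $\lambda$" says that $x$ is active with label $\lambda$ and no site of $F^{-1}c$ in another tile is active with label $\le\lambda$ (other sites of the tile of $x$ cannot be active). Its probability is
$$\frac qL\prod_{\tau\not\ni x}\Big(1-q|\tau\cap F^{-1}c|\frac\lambda L\Big)\in\Big[\frac qL\pi_\lambda,\ \frac qL\frac{\pi_\lambda}{1-\rho}\Big],$$
since the omitted factor lies in $[1-qt',1]\subset[1-\rho,1]$. With $\Pi=\frac qL\sum_\lambda\pi_\lambda$, which does not depend on $x$, the probability in (8) lies in $[\Pi,\Pi/(1-\rho)]$. Summing over the $|F|$ sites and using (7), $1-\rho\le|F|\Pi/(1-\rho)$. So $\Pi\ge(1-\rho)^2/|F|\ge(1-2\rho)/|F|$.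

**Step 3 (how many sites can see $x$).** For $x\in G$ we show
$$(1-\rho)|F|\le\sum_{c\in C\cap Fx}|\tau_c|\le2|F|.\tag{9}$$
The sum equals $|\{y:c(y)\in Fx\}|$. If $y\in Fx$ and $\hat S^{-1}y\subset Fx$, then $c(y)\in Fx$. Every other $y\in Fx$ lies in $Fx\setminus sFx$ for some $s\in\hat S$; there are at most $\sum_{s\in\hat S}|F\setminus sF|=\sum_s|sF\setminus F|\le|\hat S|\eta|F|\le\rho|F|$ of these. For the upper bound, $c(y)\in Fx$ implies $y\in\hat SFx$, and $|\hat SF|\le(1+|\hat S|\eta)|F|\le2|F|$.

**Step 4 (expected size).** We bound $\mathbb E|W_V^i|$ from below. Since $\phi$ depends only on $\alpha$, which is independent of $s$, $\mathbb P(\phi(c)\in V,s(\phi(c))=i)=\frac12\mathbb P(\phi(c)\in V)$. If the head site of $c$ lies in $U_V$, then $\phi(c)\in V$. By (8) and (9),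
$$\mathbb E|W_V^i|\ge\tfrac12\sum_{x\in U_V}\sum_{c\in C\cap Fx}|\tau_c|\frac{1-2\rho}{|F|}\ge\tfrac12(1-2\rho)(1-\rho)|U_V|\ge\tfrac25|U_V|,\tag{10}$$
because $\frac12\cdot\frac{14}{16}\cdot\frac{15}{16}>0.41$.

**Step 5 (expected boundary).** We bound the boundary of $W_V^i$ by a count with small mean. Let
$$\Delta_V=\#\{(a,y)\in K\times G:\phi(c(y))\in V,\ \phi(c(ay))\ne\phi(c(y))\}.$$
If $(a,w)\in\partial_KW_V^i$, then $\phi(c(w))\in V$ and $\phi(c(aw))\ne\phi(c(w))$, since equality would put $aw$ into $W_V^i$. So $|\partial_KW_V^i|\le\Delta_V$. For a pair $(a,y)$ put $c=c(y)$, $d=c(ay)$. Then $d=bc$ with $b\in\hat S^{-1}K\hat S\subset B$. If $\phi(c)\in V$ and $\phi(d)\ne\phi(c)$, then one of the following holds: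

* (i) $c\in V$ is an orphan;
* (ii) the head site of $c$ is some $x\in U_V\cap F^{-1}c\setminus F^{-1}d$;
* (iii) the head site of $c$ is some $x\in U_V\cap F^{-1}c\cap F^{-1}d$, and there is an active site in $F^{-1}d\setminus F^{-1}c$.

Indeed, let $c$ have a head site $x$ (it lies in $U_V$), with $x\in F^{-1}d$, and suppose $F^{-1}d\setminus F^{-1}c$ has no active site. Then $x\in\mathrm{Act}(d)\subset\mathrm{Act}(c)$, so $x$ is the unique minimum in $\mathrm{Act}(d)$ and $\phi(d)=\phi(c)$.

Now sum over pairs $(a,y)$; each $c$ occurs in $|K||\tau_c|$ pairs.

* (i) contributes at most $\sum_{c\in V}|K||\tau_c|\rho=|K|\rho|U_V|$ to $\mathbb E\Delta_V$.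
* (ii) For fixed $x$, the $c\in Fx$ with $bc\notin Fx$ for some $b\in B$ number at most $\sum_{b\in B}|bF\setminus F|\le|B|\eta|F|$ (the number with $bc\notin Fx$ is $|bF\setminus F|$). As $x$ is active with probability $q$, the contribution is at most $|U_V|\cdot|B|\eta|F|\cdot|K|t'\cdot q=|B||K|t'\kappa\eta|U_V|$.
* (iii) Taking inverses, $|F^{-1}d\setminus F^{-1}c|=|F^{-1}b\setminus F^{-1}|=|b^{-1}F\setminus F|\le\eta|F|$. Two distinct sites are both active with probability at most $q^2$, so for fixed $x$ and $(a,y)$ the probability is at most $q\cdot q\eta|F|=q\kappa\eta$. By (9) there are, for fixed $x$, at most $2|K||F|$ pairs $(a,y)$ with $c(y)\in Fx$. The contribution is at most $|U_V|\cdot2|K||F|\cdot q\kappa\eta=2|K|\kappa^2\eta|U_V|$.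

With (6),
$$\mathbb E\Delta_V\le|K|(\rho+2\kappa^2\eta+|B|t'\kappa\eta)|U_V|\le2|K|\rho|U_V|=\frac\varepsilon8|U_V|.\tag{11}$$

## Concentration within a cell and asymmetry of the new tiles

**Step 6 (lonely centers).** To destroy symmetries we need many tiles whose fate is decided by their own bit. Put $\Gamma_c=\bigcup\{\tau_{c'}:\phi(c')=c\}$, so that $W_V^i$ is the disjoint union of the $\Gamma_c$ with $c\in V$, $s(c)=i$. Call $c$ *lonely* if no site of $F^{-1}c\cup\tau_c$ is active. Then $c$ is an orphan and no $c'$ has its head site in $\tau_c$, so $\Gamma_c=\tau_c$. On $[0,\frac12]$ we have $1-z\ge\exp(-2z)$, because the difference is concave and nonnegative at both ends. The quantities $q|\tau\cap(F^{-1}c\cup\tau_c)|$ are at most $qt'\le\frac1{16}$, so $\mathbb P(c\text{ lonely})\ge\exp(-2q(|F|+t'))\ge\exp(-2\kappa-1)\ge\exp(-3\kappa)$. Let $\Lambda_V$ be the number of lonely $c\in V$. Then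
$$\mathbb E\Lambda_V\ge\exp(-3\kappa)|V|.\tag{12}$$

**Step 7 (concentration).** We show that $|W_V^i|,\Delta_V,\Lambda_V$ are close to their means, with error probability exponentially small in $|V|$.

*Influence of one variable.* Changing $\omega_{c'}$ affects $\phi(c)$, $s(\phi(c))$ or the loneliness of $c$ only if $c=c'$ or $\tau_{c'}$ meets $F^{-1}c$. For $s(\phi(c))$ note: if $\phi(c)=c'$, then $c=c'$ or $c$ has its head site in $\tau_{c'}\cap F^{-1}c$. So only $c\in F\hat Sc'\cup\{c'\}$ are affected, at most $n_1=|F||\hat S|+1$ centers. A pair $(a,y)$ in the count $\Delta_V$ is affected only if $c(y)$ or $c(ay)$ is one of these. Hence $|W_V^i|$, $\Delta_V$, $\Lambda_V$ change by at most $n_2:=2n_1t'|K|$.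

*Number of variables.* If $\phi(c)\in V$, then $c\in(F\hat S\cup\{e\})V$. The value $\phi(c)$ depends only on $\alpha(c')$ with $c'\in\hat S^{-1}F^{-1}c$ (apart from the name of $c$ itself), and in $\Delta_V$ one also needs $\phi(d)$ for $d\in Bc$. So these quantities, and the sets $W_V^i$, depend only on $\omega_{c'}$ with $c'\in C\cap QV$, where
$$Q=(\hat S^{-1}F^{-1}\cup\{e\})B(F\hat S\cup\{e\})\ni e,$$
at most $|Q||V|$ variables. By McDiarmid's inequality, with
$$\gamma=\frac1{|Q|n_2^2}\min\Big\{\frac2{225},\frac{\varepsilon^2}{32},\frac{\exp(-6\kappa)}2\Big\},\tag{13}$$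
each of the following events has probability at most $\exp(-\gamma|V|)$:

1. $|W_V^i|<\frac13|U_V|$ (two events, $i=0,1$);
2. $\Delta_V>\frac\varepsilon4|U_V|$;
3. $\Lambda_V<\frac12\exp(-3\kappa)|V|$.

Indeed, by (10), (11), (12) the deviations from the means are at least $(\frac25-\frac13)|U_V|\ge\frac1{15}|V|$, $\frac\varepsilon8|V|$ and $\frac12\exp(-3\kappa)|V|$, respectively.

**Step 8 (stabilizers and neighboring translates are unlikely).** This prepares Rules II(c), (d). Let $Q_1=Q_0^{-1}KQ_0$ and $Q_*=Q^{-1}Q\cup Q_1$; it is symmetric and contains $e$. If $W_{V'}^j\cap KW_V^i\ne\emptyset$, then $V'$ meets $Q_1V\subset Q_*V$. Cells are disjoint, so at most $|Q_*||V|$ of them meet $Q_*V$. Let $\Omega_V=\bigcup_{c\in V}\Gamma_c$. As $\Gamma_c$ consists of tiles with centers in $F\hat Sc\cup\{c\}$, $|\Omega_V|\le n_1t'|V|\le n_2|V|$. Consider the events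

4. $\Lambda_V\ge\frac12\exp(-3\kappa)|V|$, and $\emptyset\ne W_V^i=W_V^ig$ for some $i$ and some $g\ne e$;
5. $\Lambda_V\ge\frac12\exp(-3\kappa)|V|$, and $\emptyset\ne W_V^ig=W_{V'}^j$ for some $i$, some $g$ and some $(V',j)\ne(V,i)$ with $V'$ meeting $Q_*V$.

Condition on all $\alpha$. Then the $\Gamma_c$ and the lonely centers are fixed, and only the independent uniform bits $s(c)$ remain random. In (4) necessarily $g\in\Omega_V^{-1}\Omega_V$, and in (5) $g\in\Omega_V^{-1}\Omega_{V'}$.

*Event (4), and event (5) with $V'=V$, $j=1-i$.* In the latter case $g\ne e$, because $W_V^0,W_V^1$ are disjoint. Fix $i$ and $g\ne e$. For lonely $c\in V$ we have $\tau_cg\ne\tau_c$: from $Scg=Sc$ we would get $S\,cgc^{-1}=S$, and shapes have trivial stabilizers. Pick $x_c\in\tau_c$ with $x_cg\notin\tau_c=\Gamma_c$. The hypothesis gives: $s(c)=i$ iff $x_cg\in W_V^i$ (resp. $W_V^{1-i}$). If $x_cg\in\Gamma_{c'}$ with $c'\in V$, then $c'\ne c$, and this forces $s(c')=s(c)$ (resp. $s(c')\ne s(c)$). If $x_cg\notin\Omega_V$, it forces $s(c)\ne i$.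

View these constraints as edges $cc'$, resp. $c*$, of a graph on $V\cup\{*\}$. Every lonely $c\in V$ lies on a non-loop edge, and a component with $m\ge2$ vertices has a spanning tree with $m-1\ge m/2$ edges. So a spanning forest has at least $\Lambda_V/2$ edges. Each forest edge prescribes the relation between the bits at its ends, with a fixed value at $*$. On a tree with $m$ vertices such a system is satisfied with probability $2^{-(m-1)}$: outside $*$ there are two solutions among $2^m$, and with $*$ there is one among $2^{m-1}$. So the conditional probability is at most $2^{-\Lambda_V/2}$.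

*Event (5) with $V'\ne V$.* Condition also on the bits outside $V$. For given $i,j,V',g$, $W_V^i=W_{V'}^jg^{-1}$ is a prescribed set, and for every lonely $c\in V$, $s(c)=i$ iff $\tau_c$ is contained in it. All bits at lonely centers of $V$ are prescribed, so the conditional probability is at most $2^{-\Lambda_V}$.

*Counting.* Given $\alpha$ and $V'$ there are at most $(n_2D_1v)^2$ elements $g$, and there are at most $|Q_*|D_1v$ cells $V'$. With $\Lambda_V\ge\frac12\exp(-3\kappa)v$, $\beta=\frac14\exp(-3\kappa)$ and $C_0=2n_2^2D_1^2+4|Q_*|n_2^2D_1^3$, the union of (4) and (5) has probability at most $C_0v^32^{-\beta v}$.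

## Avoiding all bad cells at once

**Step 9 (Local Lemma).** There are infinitely many cells, so we need more than small probabilities. Let $\mathcal E_V$ be the union of the events (1)–(5). Then
$$\mathbb P(\mathcal E_V)\le p(v):=4\exp(-\gamma v)+C_0v^32^{-\beta v},$$
and $\gamma,\beta,C_0,Q_*,D_1$ do not depend on $v$ or $\mathcal T$.

*Dependencies.* $\mathcal E_V$ is determined by the $\omega_c$ with $c\in QV_1$, where $V_1$ ranges over the cells meeting $Q_*V$ (including $V$). Suppose $\mathcal E_V$ and $\mathcal E_{V''}$ share a variable: $QV_1\cap QV_2\ne\emptyset$ with $V_1$ meeting $Q_*V$ and $V_2$ meeting $Q_*V''$. Then $V_2$ meets $Q^{-1}QV_1\subset Q_*V_1$, and by symmetry of $Q_*$, $V''$ meets $Q_*V_2$. So $V''$ is reached from $V$ by three steps "cell $X\to$ cell meeting $Q_*X$", and there are at most $(|Q_*|D_1v)^3$ such $V''$. Since the $\omega_c$ are independent, $\mathcal E_V$ is independent of the family of all other events except at most $(|Q_*|D_1v)^3$ of them.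

*Choice of $v$.* Exponentials beat polynomials, so we can choose $v$ as in Lemma 3, depending only on $\mathcal S,K,\varepsilon,t^*,A$, with
$$v\ge3t^*,\qquad\exp(1)\,p(v)\,\big[(|Q_*|D_1v)^3+1\big]\le1.\tag{14}$$
By the Local Lemma any finitely many $\mathcal E_V$ can be avoided simultaneously. Each $\mathcal E_V$ depends on finitely many coordinates in a product of finite sets, so by compactness all $\mathcal E_V$ can be avoided simultaneously.

*Rule II for such data.*

* (a) $|W_V^i|\ge\frac13|U_V|\ge v/3\ge t^*$.
* (b) $|\partial_KW_V^i|\le\Delta_V\le\frac\varepsilon4|U_V|<\frac\varepsilon3|U_V|\le\varepsilon|W_V^i|$.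
* (c), (d) Since (3) does not occur, $\Lambda_V\ge\frac12\exp(-3\kappa)|V|$ for every $V$, and the sets $W_V^i$ are nonempty. So (c) follows because (4) does not occur. In (d), $V'$ meets $Q_*V$, so (d) follows because (5) does not occur.

Rule I holds by Lemma 3. This proves Proposition 2. $\square$

## Stacking the levels

**Step 1 (the shape collections).** We fix the sizes so that instructions will fit. Let $L_k=L(|K_k|,\varepsilon_k)$ be as in Proposition 2; these numbers are known in advance. Start with $\mathcal S_0=\{\{e\}\}$ and $\mathcal T_0$ the partition into singletons. Given a proper $\mathcal S_{k-1}$ with $t'_{k-1}=\max_{S\in\mathcal S_{k-1}}|S|$, choose $t_k^*\ge k$ such that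
$$2^{\,n/t'_{k-1}-1}\ge2(1+L_{k+1})(1+|A|)\,n^2\qquad\text{for all }n\ge t_k^*.\tag{15}$$
This is possible because $L_{k+1}$ does not depend on $\mathcal S_k$; this is the inequality at which the address code failed. Apply Proposition 2 with $(\mathcal S_{k-1},K_k,\varepsilon_k,t_k^*)$. We get data sets $\mathfrak D_k(S)$ ($S\in\mathcal S_{k-1}$), Rules I and II of level $k$, and the new proper finite collection $\mathcal S_k$. Its shapes have size at least $t_k^*$ and, by II(b) and (2), satisfy $|KS\triangle S|<2\varepsilon_k|S|$ for $\emptyset\ne K\subset K_k$. As the $K_k$ increase to $G$ and $\varepsilon_k\to0$, $(\mathcal S_k)_k$ is Følner.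

**Step 2 (all valid data up to level $k$).** Let $\mathfrak D_k=\bigsqcup_{S\in\mathcal S_{k-1}}\mathfrak D_k(S)\sqcup\{*\}$. Let $X_k\subset\prod_{j\le k}\mathfrak D_j^G$ be the set of $(d_1,\dots,d_k)$ such that, inductively for $j\le k$: $d_j$ equals $*$ off the centers of $\mathcal T_{j-1}$, is a datum in $\mathfrak D_j(S)$ at centers of $\mathcal T_{j-1}$-tiles of shape $S$, and satisfies Rules I and II of level $j$; $\mathcal T_j$ is the resulting tiling, with shapes in $\mathcal S_j$. Let $X_0$ be a point. The tilings $\mathcal T_1,\dots,\mathcal T_k$ are given by block codes on $X_k$, every $\mathcal T_j$-tile is a union of $\mathcal T_{j-1}$-tiles, and $X_{k+1}$ is cut out of $X_k\times\mathfrak D_{k+1}^G$ by a local condition. By Proposition 2 every point of $X_k$ extends to a point of $X_{k+1}$.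

**Step 3 (zero entropy).** We pass to zero-entropy data one level at a time. Let $Z_0=X_0$. Given a nonempty zero-entropy subshift $Z_k\subset X_k$, the set $X_{k+1}\cap(Z_k\times\mathfrak D_{k+1}^G)$ is nonempty, because every point of $X_k$ extends, and it has the form in Lemma 1. So it contains a nonempty zero-entropy subshift $Z_{k+1}$. Put
$$Z_\infty=\{(d_j)_{j\ge1}:(d_1,\dots,d_k)\in Z_k\ \forall k\},\qquad\mathbf T=\{(x_{\mathcal T_k(d)})_{k\ge1}:d\in Z_\infty\}.$$
$Z_\infty$ is a decreasing intersection of nonempty compact sets, hence nonempty, compact and invariant. $\mathbf T$ is its continuous equivariant image, hence nonempty, closed and invariant, and it consists of congruent sequences of tilings with shapes from $(\mathcal S_k)$. So $\mathbf T$ is a tiling system.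

**Step 4 (freeness).** Let $g\ne e$, $x\in\mathbf T$, and suppose $gx=x$. Choose $k$ with $g^{-1}\in K_k$ and let $T$ be the $\mathcal T_k$-tile of $x$ containing $e$. As $gx=x$, $Tg^{-1}$ is also a $\mathcal T_k$-tile of $x$. It contains $g^{-1}\in K_kT$, and it differs from $T$ by II(c). So $T$ and $Tg^{-1}$ are two different tiles that contradict II(d).

## The subshift that writes the data into the tiles

**Step 1 (unused sites).** We generalize the scheme of the dyadic example. For $d\in Z_\infty$ define for each $\mathcal T_k$-tile $T$ ($k\ge0$) a set $J_T\subset T$ and a *kept* element of it. For $k=0$, $J_{\{g\}}=\{g\}$ with kept element $g$. For $k\ge1$, $J_T$ is the set of kept elements of the $\mathcal T_{k-1}$-tiles in $T$, and the kept element of $T=Sc$ is the first element of $J_T$ in the order transported from $Tc^{-1}=S\subset G$, with a fixed enumeration of $G$. Put $J_k=\bigcup_{T\in\mathcal T_k}J_T$. Then $J_1=G\supset J_2\supset\cdots$, and for $k\ge1$ each $T\in\mathcal T_k$ contains exactly one point of $J_{k+1}$, its kept element. Everything up to level $k$ is given by block codes in $d_1,\dots,d_k$.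

**Step 2 (the instruction fits).** For $k\ge1$ and $T\in\mathcal T_k$ of shape $S$, $|J_T|$ is the number of $\mathcal T_{k-1}$-tiles in $T$, so $|J_T|\ge|S|/t'_{k-1}$. As $|S|\ge t_k^*$, (15) and (3) give
$$2^{|J_T|-1}\ge2(1+L_{k+1})(1+|A|)|S|^2\ge|\mathfrak D_{k+1}(S)|.\tag{16}$$
For $S\in\mathcal S_k$ and all $m$ with $2^{m-1}\ge|\mathfrak D_{k+1}(S)|$ fix injections $\mathrm{enc}_{S,m}:\mathfrak D_{k+1}(S)\to\{0,1\}^{m-1}$.

**Step 3 (the subshift and the factor map).** Let $Y$ be the set of $y=(y^0,y^1)\in(\mathfrak D_1\times\{0,1\})^G$ for which there is $d\in Z_\infty$ such that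

* $y^0=d_1$;
* for all $k\ge1$ and every $\mathcal T_k$-tile $T=Sc$, the bits of $y^1$ on $J_T\setminus\{\text{kept}\}$, read in the above order, form $\mathrm{enc}_{S,|J_T|}(d_{k+1}(c))$.

The relation between $y$ and $d$ is closed and invariant in $(\mathfrak D_1\times\{0,1\})^G\times Z_\infty$, a compact space, so $Y$ is closed and invariant.

*Decoding.* Given $y$, $d$ is unique: $d_1=y^0$; and $d_1,\dots,d_k$ determine $\mathcal T_k$ and the sets $J_T$, from which $d_{k+1}$ is read off at the centers of $\mathcal T_k$, while $d_{k+1}=*$ elsewhere. So $\Phi:Y\to Z_\infty$, $y\mapsto d$, is a map with closed graph between compact spaces, hence continuous, and it is equivariant because the relation is invariant.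

*Surjectivity.* The sites used to code $d_{k+1}$ form $J_k\setminus J_{k+1}$, and these sets are disjoint for different $k\ge1$. So for every $d$ all codes can be written, with $0$ on $\bigcap_kJ_k$. Thus $Y$ is a nonempty subshift, and composing $\Phi$ with $Z_\infty\to\mathbf T$ gives a factor map $\pi:Y\to\mathbf T$.

**Step 4 (entropy of $Y$).** We count as in the dyadic example. Fix $k\ge2$. Off $J_k$, $y^1$ codes $d_2,\dots,d_k$ and is determined by $d_1,\dots,d_k$ through a block code; $J_k$ is determined in the same way, and $y^0=d_1$. Hence for some finite $R_k\ni e$, the set $E\cap J_k$ is determined by $(d_1,\dots,d_k)|_{R_kE}$, and $y|_E$ is determined by this pattern together with $y^1|_{E\cap J_k}$. The set $J_k$ has exactly one point in each $\mathcal T_{k-1}$-tile. With $\hat S_{k-1}=\bigcup\mathcal S_{k-1}$, the $\mathcal T_{k-1}$-tiles meeting $E$ are disjoint subsets of $\hat S_{k-1}\hat S_{k-1}^{-1}E$ of size at least $t_{k-1}^*$. So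
$$\#(Y,E)\le\#(Z_k,R_kE)\cdot2^{|\hat S_{k-1}\hat S_{k-1}^{-1}E|/t_{k-1}^*}.\tag{17}$$
Along a Følner sequence, $h_{top}(Y)\le h_{top}(Z_k)+\frac{\log2}{t_{k-1}^*}=\frac{\log2}{t_{k-1}^*}\le\frac{\log2}{k-1}$. Letting $k\to\infty$, $h_{top}(Y)=0$.

**Step 5 (principality).** $\mathbf T$ is a factor of $Y$, so $h_{top}(\mathbf T)=0$. For every invariant $\nu$ on $Y$, $0\le h_\nu(Y)\le h_{top}(Y)=0$ and $0\le h_{\pi\nu}(\mathbf T)\le h_{top}(\mathbf T)=0$. So the two are equal and $\pi$ is a principal symbolic extension. Theorem A is proved. $\blacksquare$

## Minimal versions, clopen castles, joinings and a converse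

Recall that a *topological joining* of two systems is a closed invariant subset of their product that projects onto both.

**Theorem B.** Let $G$ be countably infinite amenable, with $(K_k),(\varepsilon_k)$ as in Theorem A.

1. In Theorem A one may take $Y$ and $\mathbf T$ both minimal, free and of zero entropy.
2. Hence $G$ has a free minimal zero-entropy subshift $Y$ such that for every finite $K\ne\emptyset$ and $\varepsilon>0$, $Y$ is a disjoint union of clopen sets $sV_j$ ($s\in S_j$, $j=1,\dots,r$), with $V_j$ clopen and $S_j\ni e$ finite, $|KS_j\triangle S_j|<\varepsilon|S_j|$.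
3. Let $\mathbf T,Y,\pi$ be as in Theorem A or in item 1. If $(X,G)$ is a factor of a topological joining $J\subset Y_1\times\mathbf T$ of a subshift $Y_1$ with $\mathbf T$, then $X$ has a symbolic extension $\tilde Y\to J\to X$ with $h_\nu(\tilde Y)=h_{\nu_J}(J)$ for every invariant $\nu$ on $\tilde Y$ with image $\nu_J$ on $J$.
4. (Converse.) A countably infinite group having a Følner sequence of nonempty shape collections, in the sense of the definition of tiling systems, is amenable.

*Proof.* **Item 1.** Take a minimal subset $Y'\subset Y$. Then $\pi(Y')\subset\mathbf T$ is minimal, closed and invariant, hence again a tiling system with the same shapes. All entropies remain zero. Freeness passes from $\mathbf T$ to subsystems, and to extensions, since $gy=y$ implies $g\pi(y)=\pi(y)$.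

**Item 2.** Take $Y$ and $\mathbf T$ from item 1, and choose $k$ such that all $S\in\mathcal S_k=\{S_1,\dots,S_r\}$ satisfy $|KS\triangle S|<\varepsilon|S|$. Let $V_j$ be the set of $y\in Y$ for which the level-$k$ tiling $\mathcal T_k(\pi y)$ has a tile of shape $S_j$ with center $e$; it is clopen, being given by one symbol of $\pi y$. For $y'\in Y$ and $s\in S_j$: $y'\in sV_j$ iff $s^{-1}y'\in V_j$ iff $\mathcal T_k(\pi y')$ has a tile of shape $S_j$ with center $s^{-1}$ (acting by $s^{-1}$ moves a center $c$ to $cs$), that is, the tile $S_js^{-1}\ni e$. The unique $\mathcal T_k$-tile of $\pi y'$ containing $e$ is $S_jc$ for a unique $(j,c)$, and $e=sc$ for a unique $s\in S_j$. Hence exactly one pair $(j,s)$ satisfies $y'\in sV_j$.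

**Item 3.** Put $\tilde Y=\{(y_1,y)\in Y_1\times Y:(y_1,\pi y)\in J\}$, a subshift that maps onto $J$ by $(y_1,y)\mapsto(y_1,\pi y)$ because $\pi$ is onto. If $\nu$ has marginals $\nu_1$ on $Y_1$ and $\nu_2$ on $Y$, then
$$h_\nu(\tilde Y)\le h_{\nu_1}(Y_1)+h_{\nu_2}(Y)=h_{\nu_1}(Y_1)\le h_{\nu_J}(J)\le h_\nu(\tilde Y).$$
The first inequality is subadditivity of entropy for joinings, and $h_{\nu_2}(Y)=0$; the last two hold because $Y_1$ is a factor of $J$ and $J$ is a factor of $\tilde Y$. All quantities are finite, so there is equality throughout.

**Item 4.** Such shapes provide, for every finite $K\ni e$ and $\varepsilon>0$, a finite nonempty $S$ with $|KS\triangle S|<\varepsilon|S|$. This is Følner's condition. $\square$
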